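# Near-zero sums of four lattice points on a circle, and sign changes of toral eigenfunctions along a curve

## 1. Four lattice points on a circle whose sum is almost zero

Throughout, $\lambda>0$ is such that $\lambda^2$ is an integer which is a sum of two squares. We identify $\mathbb Z^2$ with $\mathbb Z[i]$ and $\mathbb R^2$ with $\mathbb C$, so that $v\cdot x=\mathrm{Re}(\bar v x)$. Put
$$E=\{\xi\in\mathbb Z[i]:|\xi|=\lambda\}=-E,\qquad N=\#E .$$
By the divisor bound, for every $\delta>0$ we have $N\ll_\delta\lambda^\delta$. But $N$ is not bounded: for $\lambda^2=5^k$ one has $N=4(k+1)$.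

**Definition.** For $\rho\ge0$, a quadruple $(p_1,p_2,p_3,p_4)\in E^4$ is *$\rho$-near-zero* if $|p_1+p_2+p_3+p_4|\le\rho$.

The whole proof turns on how many such quadruples there are when $\rho=\lambda^\eta$ with a small $\eta$. Here is an example. For $\lambda=5$ we have $E=\{\pm5,\pm5i,\pm3\pm4i,\pm4\pm3i\}$ and $N=12$. The quadruple
$$p_1=5,\quad p_2=5i,\quad p_3=-3-4i,\quad p_4=-4-3i$$
has sum $-2-2i$, so it is $3$-near-zero. Its sums with $p_1$ are $5+5i$, $2-4i$, $1-3i$.

The case $\rho=0$ can be done at once. Let $e_j$ be the elementary symmetric functions of $p_1,\dots,p_4$. Expanding the left side,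
$$(p_1+p_2)(p_1+p_3)(p_1+p_4)=p_1^3+p_1^2(p_2+p_3+p_4)+p_1(p_2p_3+p_2p_4+p_3p_4)+p_2p_3p_4=p_1^2e_1+e_3. \tag{1}$$
Since $p_j^{-1}=\bar p_j/\lambda^2$,
$$|e_3|=|p_1p_2p_3p_4|\,\Bigl|\sum_j p_j^{-1}\Bigr|=\lambda^4\cdot\lambda^{-2}|\bar e_1|=\lambda^2|e_1|.$$
If $e_1=0$, then $e_3=0$, and (1) says that one of the three sums $p_1+p_j$ vanishes. So an exact zero-sum quadruple consists of two antipodal pairs. In the example, (1) reads $(5+5i)(2-4i)(1-3i)=-100i$ on the left and $25(-2-2i)+(50-50i)=-100i$ on the right.

The same computation says something about near-zero quadruples.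

**Lemma 1.** Let $0<\eta\le1/100$, let $\lambda$ be larger than an absolute constant, and let $p_1,\dots,p_4\in E$ with $|p_1+p_2+p_3+p_4|\le\lambda^\eta$. Let $s_a,s_b,s_c$ be the numbers $p_1+p_2,\ p_1+p_3,\ p_1+p_4$, ordered so that $|s_a|\le|s_b|\le|s_c|$. Then
$$|s_a||s_b|\le2\lambda^{1+\eta}. \tag{2}$$

*Proof.* By (1) and $|e_3|=\lambda^2|e_1|$, $|s_as_bs_c|\le2\lambda^2|e_1|\le2\lambda^{2+\eta}$. It remains to see that the largest factor is at least $\lambda$. Indeed
$$\sum_{j\ge2}|p_1+p_j|^2=6\lambda^2+2\,\mathrm{Re}\,\bar p_1(e_1-p_1)=4\lambda^2+2\,\mathrm{Re}\,\bar p_1e_1\ge4\lambda^2-2\lambda^{1+\eta}\ge3\lambda^2$$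
for $\lambda$ large, so $|s_c|\ge\lambda$. Divide. $\square$

**What the quadruples are for.** Let $F(x)=\sum_{\xi\in E}a_\xi e^{i\xi\cdot x}$ be real-valued and let $\gamma:[0,L]\to\mathbb R^2$ be a curve. Then
$$\int_0^LF(\gamma(t))^4\,dt=\sum_{p_1,\dots,p_4\in E}a_{p_1}a_{p_2}a_{p_3}a_{p_4}\int_0^Le^{i(p_1+p_2+p_3+p_4)\cdot\gamma(t)}\,dt. \tag{3}$$
If $\gamma$ is curved, the integral on the right decays in $|p_1+\dots+p_4|$. So the fourth moment of $F$ on the curve is governed by near-zero quadruples. The fourth moment, in turn, will tell us how often $F$ must change sign along the curve.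

## 2. Zeros of toral eigenfunctions on a curve

Let $\mathbb T^2=\mathbb R^2/2\pi\mathbb Z^2$. Since $-\Delta e^{i\xi\cdot x}=|\xi|^2e^{i\xi\cdot x}$, the eigenfunctions with $-\Delta F=\lambda^2F$, $\lambda>0$, are exactly the non-zero sums $F=\sum_{\xi\in E}a_\xi e^{i\xi\cdot x}$. In particular $\lambda^2\in\mathbb Z$ and $\lambda\ge1$. With $\|a\|^2=\sum|a_\xi|^2$ we have $\|F\|_2^2=4\pi^2\|a\|^2$. For $\lambda=1$, for instance, the real eigenfunctions are the combinations of $\cos x_1,\sin x_1,\cos x_2,\sin x_2$.

Let $\mathcal C\subset\mathbb T^2$ be a compact curve with nowhere-zero curvature, and put $N_{F,\mathcal C}=\#(\{F=0\}\cap\mathcal C)$. The question comes from Jean Bourgain and Zeev Rudnick, "Nodal intersections and Lp restriction theorems on the torus", arXiv:1308.4247 (2013). For smooth $\mathcal C$ one has $\int_{\mathcal C}|F|^2\gg\|F\|_2^2$ and $N_{F,\mathcal C}\gg\lambda^{1-o(1)}$. If $\mathcal C$ is moreover real analytic, then $N_{F,\mathcal C}\ll\lambda$. The conjecture is that, for smooth $\mathcal C$, $N_{F,\mathcal C}\gg\lambda$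 for all large $\lambda$, with a constant depending only on $\mathcal C$. It is true.

For the two theorems, $\mathcal C$ is a compact $C^2$ curve (an arc or a closed curve) of positive finite length with nowhere-vanishing curvature. Integrals over $\mathcal C$ are with respect to arc length.

**Theorem 2.** There are $c>0$ and $\lambda_0$ depending only on $\mathcal C$ such that, for $\lambda\ge\lambda_0$, every real eigenfunction $F\not\equiv0$ with $-\Delta F=\lambda^2F$ takes both signs on each of at least $c\lambda$ pairwise non-overlapping subarcs of $\mathcal C$. In particular $N_{F,\mathcal C}\ge c\lambda$.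

**Theorem 3.** There is $C$ depending only on $\mathcal C$ such that, for all eigenvalues $\lambda^2>0$ and all (complex) eigenfunctions $F$ with $-\Delta F=\lambda^2F$,
$$\int_{\mathcal C}|F|^4\le C\|F\|_2^4 .$$

**Conventions.** Constants $c,C,C_1,\dots>0$ depend only on $\mathcal C$ (or on the arc $\Gamma$ chosen in Section 3) unless said otherwise; $C$ may change from line to line. "$\lambda$ large" means $\lambda\ge\lambda_0(\mathcal C)$.

## 3. A short arc, with one and two frequencies by hand

**Choice of the arc.** Let $\gamma:[0,L]\to\mathbb R^2$ be a unit-speed $C^2$ parametrization of a lift of a subarc $\Gamma$ of $\mathcal C$, with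
$$\gamma'=e^{i\theta(t)},\quad \theta\in C^1,\quad 0<\kappa_0\le|\theta'|\le\kappa_1,\quad\text{total turning}\le\pi/4,\quad 0<L\le1 .$$
Such arcs exist, and finitely many cover $\mathcal C$, because the curvature is continuous and non-zero on a compact set. The function $\theta$ is strictly monotone. If $e$ is the unit vector in the middle direction, then $\gamma'\cdot e\ge\cos(\pi/8)>0$, so $\gamma$ is injective. Since $|\gamma(t)-\gamma(s)|\le1<2\pi$, it is injective modulo $2\pi\mathbb Z^2$ as well. Hence distinct zeros of $F\circ\gamma$ give distinct points of $\mathcal C$. For Theorem 2 it suffices to treat one such $\Gamma$; for Theorem 3 we cover $\mathcal C$ by finitely many.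

**Slow directions are rare.** For every $\varphi\in\mathbb R$ and $0\le\mu\le1/4$,
$$\mathrm{meas}\{t\in[0,L]:|\cos(\theta(t)-\varphi)|\le\mu\}\le\pi\mu/\kappa_0. \tag{4}$$
Indeed, the condition says that $\theta(t)-\varphi$ is within $\arcsin\mu\le\pi\mu/2$ of $\frac\pi2+\pi\mathbb Z$. As $\arcsin\frac14<\frac\pi8$ and $\theta$ has range of length at most $\pi/4$, at most one point of $\frac\pi2+\pi\mathbb Z$ is relevant. So $\theta(t)$ lies in one interval of length at most $\pi\mu$, and $\theta$ is monotone with $|\theta'|\ge\kappa_0$.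

**One frequency.** Let $v=|v|e^{i\theta_v}\in\mathbb R^2$ and count zeros of $\cos(v\cdot x)$ on $\Gamma$. We have $(v\cdot\gamma)'=|v|\cos(\theta-\theta_v)$, which has at most one zero, so $v\cdot\gamma$ has at most two monotone pieces. By (4) with $\mu=\min(\frac14,\frac{\kappa_0L}{2\pi})$, its total variation is at least $|v|\mu L/2$. A monotone piece of variation $V$ contains at least $V/\pi-1$ zeros of the cosine, and the two pieces share at most one point. So there are at least $\frac{\mu L}{2\pi}|v|-3\ge c|v|$ zeros once $|v|$ is large.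

**Two frequencies.** For $\xi'\ne\pm\xi$ in $E$,
$$\cos(\xi\cdot x)+\cos(\xi'\cdot x)=2\cos\bigl(\tfrac{\xi+\xi'}2\cdot x\bigr)\cos\bigl(\tfrac{\xi-\xi'}2\cdot x\bigr).$$
The two half-frequencies are orthogonal, because $|\xi|=|\xi'|$, and their squared lengths add to $\lambda^2$. So one of them has length at least $\lambda/\sqrt2$, and its factor alone gives at least $c\lambda$ zeros. For general sums of more frequencies we have no such factorization, and a different argument is needed.

**Curvature is needed.** On the straight closed curve $\{x_1=0\}$ the function $\cos(nx_1)$ has no zeros at all, and $\sin(nx_1)$ vanishes identically.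

## 4. Oscillatory integrals along the arc

The next lemma makes precise the decay announced after (3). We recall van der Corput's second-derivative test: if $\psi$ is real and $C^2$ with $|\psi''|\ge\rho>0$ on an interval, then $|\int e^{i\psi}|\le8\rho^{-1/2}$.

**Lemma 4.** For $v\in\mathbb R^2$ with $|v|\ge1$ and $A\in C^1$ on a closed interval $I\subset[0,L]$,
$$\Bigl|\int_Ie^{iv\cdot\gamma}A\,dt\Bigr|\le C|v|^{-1/2}\Bigl(\sup|A|+\int_I|A'|\Bigr).$$

*Proof.* Let $v=|v|e^{i\theta_v}$ and $\psi=v\cdot\gamma$. Then $\psi'=|v|\cos(\theta-\theta_v)$ and $\psi''=-|v|\theta'\sin(\theta-\theta_v)$. First we bound $\int_{I'}e^{i\psi}$ for every subinterval $I'\subset I$.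

Suppose the distance of $\theta-\theta_v$ to $\frac\pi2+\pi\mathbb Z$ is at least $\pi/8$ on all of $I$. Then $|\cos(\theta-\theta_v)|\ge\sin(\pi/8)$ there, and integration by parts gives
$$\Bigl|\int_{I'}e^{i\psi}\Bigr|\le\frac2{\min|\psi'|}+\int_{I'}\frac{|\psi''|}{\psi'^2}\le\frac C{|v|}\le C|v|^{-1/2}.$$
Otherwise that distance is less than $\pi/8$ at some point of $I$, hence at most $\pi/8+\pi/4=3\pi/8$ on all of $I$. So $|\psi''|\ge\cos(3\pi/8)\kappa_0|v|$, and van der Corput's test gives $|\int_{I'}e^{i\psi}|\le C|v|^{-1/2}$.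

Now we insert the amplitude. Let $I=[\alpha,\beta]$ and $\Phi(t)=\int_\alpha^te^{i\psi}$, so $|\Phi|\le C|v|^{-1/2}$. Then $\int_Ie^{i\psi}A=A(\beta)\Phi(\beta)-\int_IA'\Phi$, and the claim follows. $\square$

## 5. Two points in a small disc, and the second moment

**Lemma 5.** For $\lambda$ larger than an absolute constant, any disc of radius $2\lambda^{1/4}$ contains at most two points of $E$.

*Proof.* Three distinct points of $E$ lie on a circle, so they are not collinear and form a lattice triangle of area at least $\frac12$. A triangle inscribed in a circle of radius $\lambda$ has area (product of sides)$/(4\lambda)$. So the product of the sides is at least $2\lambda$, and some side is at least $(2\lambda)^{1/3}>4\lambda^{1/4}$, which does not fit in the disc. $\square$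

For example, $3+4i,\,4+3i,\,5$ on the circle of radius $5$ have sides $\sqrt2,\sqrt{10},\sqrt{20}$ with product $20$, and area $20/20=1$.

Two points can be very close: $n+1+ni$ and $n+(n+1)i$ are at distance $\sqrt2$ on the same circle. So the second moment on $\Gamma$ is not automatically diagonal, and pairs need an argument.

**Lemma 6.** There is $\delta>0$ depending only on $\Gamma$ such that, for $\lambda$ large and $F$ real,
$$\tfrac{\delta L}2\|a\|^2\le\int_0^LF(\gamma)^2\,dt\le3L\|a\|^2. \tag{5}$$

*Proof.* **Step 1: split $E$ into clusters.** By Lemma 5, each $\xi\in E$ has at most one other point of $E$ within $\lambda^{1/4}$. If $\xi,\xi'$ are neighbors in this sense, neither has a further one. So $E$ splits into clusters of size 1 or 2, and points of distinct clusters are more than $\lambda^{1/4}$ apart.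

**Step 2: one cluster.** We need a uniform gap for pairs. For $0\ne v\in\mathbb Z^2$ we have $|\int_0^Le^{iv\cdot\gamma}|<L$: equality would force $v\cdot\gamma$ to be constant, so $v\cdot\gamma'\equiv0$ and $\theta$ constant, against $\theta'\ne0$. By Lemma 4 these integrals tend to $0$ as $|v|\to\infty$, so only finitely many $v$ matter for the supremum. Hence there is $\delta\in(0,1]$ with $|\int_0^Le^{iv\cdot\gamma}|\le(1-\delta)L$ for all $0\ne v\in\mathbb Z^2$. For a cluster $\{\xi,\xi'\}$,
$$\int_0^L|a_\xi e^{i\xi\cdot\gamma}+a_{\xi'}e^{i\xi'\cdot\gamma}|^2=L(|a_\xi|^2+|a_{\xi'}|^2)+2\,\mathrm{Re}\,a_\xi\bar a_{\xi'}\int_0^Le^{i(\xi-\xi')\cdot\gamma},$$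
and $2|a_\xi a_{\xi'}|\le|a_\xi|^2+|a_{\xi'}|^2$. So this lies between $\delta L$ and $2L$ times $|a_\xi|^2+|a_{\xi'}|^2$. For a cluster of size 1 it equals $L|a_\xi|^2$.

**Step 3: different clusters.** By Lemma 4 the cross terms total at most $C\lambda^{-1/8}(\sum|a_\xi|)^2\le C\lambda^{-1/8}N\|a\|^2=o(\|a\|^2)$, using the divisor bound. Adding up gives (5) for $\lambda$ large. $\square$

## 6. Windows of length $K/\lambda$: an $L^1$ lower bound forces sign changes

To detect sign changes, compare $\int|F|$ with $|\int F|$ on short windows. If $F\circ\gamma$ does not change sign on a window, the two agree. But $F$ oscillates at scale $1/\lambda$, so on windows of length $K/\lambda$ with $K$ big, most $|\int F|$ should be small. The next lemma turns this into a count. We keep track of how $K$ may depend on $\lambda$.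

**Lemma 7.** There are constants $C_4,C_5\ge1$ depending only on $\Gamma$ with the following property. Let $\lambda$ be large, $0<c_*\le1$, $K\ge16$, and
$$C_4K^{-1/4}\le c_*/4,\qquad C_5K^{3/2}N\le\lambda^{1/8}. \tag{6}$$
If $F\not\equiv0$ is a real eigenfunction with $\int_0^L|F(\gamma)|\,dt\ge c_*\|a\|$, then $F\circ\gamma$ takes both strict signs on each of at least $\dfrac{c_*^2}{12LK}\lambda$ non-overlapping subintervals of $[0,L]$.

*Proof.* Put $h=K/\lambda$. By the second part of (6), $\lambda\ge C_5K^{3/2}$; we take $C_5\ge 2/L$, so $h\le L/2$. For $t\in[0,L-h]$ set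
$$g(t)=\int_0^hF(\gamma(t+s))\,ds=\sum_\xi a_\xi m_\xi(t),\qquad m_\xi(t)=\int_0^he^{i\xi\cdot\gamma(t+s)}ds=e^{i\xi\cdot\gamma(t)}n_\xi(t).$$
Norms and inner products of $g$ and $m_\xi$ are in $L^2[0,L-h]$.

**Step (a): a single frequency averages out.** We show
$$\|m_\xi\|^2\le C_2h^2K^{-1/2}. \tag{7}$$
Let $\mu=K^{-1/2}\le\frac14$ and $\xi=\lambda e^{i\theta_\xi}$. By (4) the set of $t$ with $|\cos(\theta(t)-\theta_\xi)|\le\mu$ has measure at most $\pi\mu/\kappa_0$, and there we use $|m_\xi|\le h$. For other $t$, the phase $\varphi(s)=\xi\cdot\gamma(t+s)$ has, on $[0,h]$,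
$$|\varphi'|\ge\lambda\mu-\lambda\kappa_1h=\lambda\mu-\kappa_1K\ge\lambda\mu/2,\qquad|\varphi''|\le\lambda\kappa_1,$$
where we used $\lambda\ge2\kappa_1K^{3/2}$. Integration by parts gives
$$|m_\xi|\le\frac2{\min|\varphi'|}+\int_0^h\frac{|\varphi''|}{\varphi'^2}\le\frac4{\lambda\mu}+\frac{4h\kappa_1}{\lambda\mu^2}=h\Bigl(4K^{-1/2}+\frac{4\kappa_1K}\lambda\Bigr)\le5hK^{-1/2},$$
where we used $\lambda\ge4\kappa_1K^{3/2}$. Both conditions hold if $C_5\ge4\kappa_1$. Hence $\|m_\xi\|^2\le\pi h^2K^{-1/2}/\kappa_0+25Lh^2K^{-1}$, which is (7).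

**Step (b): the sum over frequencies averages out.** We show
$$\|g\|^2\le C_3h^2K^{-1/2}\|a\|^2. \tag{8}$$
Here $n_\xi(t)=\int_0^he^{i\xi\cdot(\gamma(t+s)-\gamma(t))}ds$ varies slowly: $|n_\xi|\le h$, and
$$|n_\xi'|\le\int_0^h\lambda|\gamma'(t+s)-\gamma'(t)|\,ds\le h\cdot\lambda\kappa_1h=\kappa_1Kh .$$
If $|\xi-\xi'|>\lambda^{1/4}$, Lemma 4 with amplitude $n_\xi\overline{n_{\xi'}}$ gives $|\langle m_\xi,m_{\xi'}\rangle|\le C(1+K)h^2\lambda^{-1/8}$. Since $(\sum|a_\xi|)^2\le N\|a\|^2$, these pairs contribute at most
$$C(1+K)Nh^2\lambda^{-1/8}\|a\|^2\le h^2K^{-1/2}\|a\|^2,$$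
by (6) with $C_5$ large enough. For pairs with $|\xi-\xi'|\le\lambda^{1/4}$, including $\xi=\xi'$,
$$|a_\xi a_{\xi'}\langle m_\xi,m_{\xi'}\rangle|\le\tfrac12\bigl(|a_\xi|^2\|m_\xi\|^2+|a_{\xi'}|^2\|m_{\xi'}\|^2\bigr).$$
By Lemma 5 each $\xi$ has at most two such $\xi'$, so these pairs contribute at most $2\sum|a_\xi|^2\|m_\xi\|^2\le2C_2h^2K^{-1/2}\|a\|^2$. This proves (8) with $C_3=2C_2+1$.

**Step (c): choose a grid of windows.** Let $J=\lfloor L/h\rfloor-1$, so $Jh\le L-h$. By Cauchy–Schwarz and (8),
$$\int_0^h\sum_{j=0}^{J-1}|g(\tau+jh)|\,d\tau=\int_0^{Jh}|g|\le L^{1/2}\|g\|\le C_4hK^{-1/4}\|a\|,$$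
with $C_4=\max(1,(LC_3)^{1/2})$. So for some $\tau\in[0,h]$ the intervals $I_j=[\tau+jh,\tau+(j+1)h]\subset[0,L]$, $0\le j<J$, satisfy
$$\sum_j\Bigl|\int_{I_j}F(\gamma)\,dt\Bigr|\le C_4K^{-1/4}\|a\|\le\tfrac{c_*}4\|a\|. \tag{9}$$

**Step (d): count windows with both signs.** The part of $[0,L]$ outside the $I_j$ has length at most $2h$. By Cauchy–Schwarz and (5) it carries $\int|F|\le(2h)^{1/2}(3L)^{1/2}\|a\|=(6LK/\lambda)^{1/2}\|a\|$. This is at most $\frac{c_*}4\|a\|$: that inequality reads $96LK\le c_*^2\lambda$. By (6) we have $c_*^2\ge16C_4^2K^{-1/2}\ge16K^{-1/2}$, so it follows from $\lambda\ge6LK^{3/2}$, which holds if $C_5\ge6L$.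

Let $\mathcal J$ be the set of $j$ for which $F\circ\gamma$ takes both strict signs on $I_j$. For $j\notin\mathcal J$, $\int_{I_j}|F|=|\int_{I_j}F|$, and these add up to at most $\frac{c_*}4\|a\|$ by (9). Therefore
$$\tfrac{c_*}2\|a\|\le\sum_{j\in\mathcal J}\int_{I_j}|F(\gamma)|\,dt\le(h\,\#\mathcal J)^{1/2}(3L)^{1/2}\|a\| .$$
As $\|a\|>0$, $\#\mathcal J\ge c_*^2/(12Lh)=c_*^2\lambda/(12LK)$. $\square$

**The sup-norm attempt.** What is $c_*$? The quickest answer uses $|F|\le\sum|a_\xi|\le N^{1/2}\|a\|$: by (5),
$$\int_0^L|F(\gamma)|\ge\frac{\int_0^L F(\gamma)^2}{\sup|F|}\ge\tfrac{\delta L}2N^{-1/2}\|a\| .$$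
So $c_*=cN^{-1/2}$, and (6) allows $K=(4C_4/c_*)^4=CN^2$, because then $K^{3/2}N=CN^4$ is smaller than any power of $\lambda$. Lemma 7 yields at least $c\lambda N^{-3}$ sign changes. That is $\lambda^{1-o(1)}$, but not $c\lambda$, since $N$ is unbounded. Everything in Lemma 7 is lossless when $c_*$ is a constant. The only loss is in the $L^1$ bound.

**The fourth moment repairs it.** By Hölder, $\int F^2=\int|F|^{2/3}|F|^{4/3}\le(\int|F|)^{2/3}(\int F^4)^{1/3}$. Hence, if
$$\int_0^LF(\gamma)^4\,dt\le C_1\|a\|^4, \tag{10}$$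
then with (5)
$$\int_0^L|F(\gamma)|\,dt\ge\frac{(\int F^2)^{3/2}}{(\int F^4)^{1/2}}\ge\frac{(\delta L/2)^{3/2}}{C_1^{1/2}}\|a\|. \tag{11}$$
So both theorems rest on (10).

## 7. The fourth moment and the crossing of two circles

In (3), Lemma 4 makes every quadruple with $|p_1+\dots+p_4|>\lambda^\eta$ cost a factor $\lambda^{-\eta/2}$. Since $(\sum|a_\xi|)^4\le N^2\|a\|^4$,
$$\int_0^LF(\gamma)^4\,dt\le L\,\Sigma+CN^2\lambda^{-\eta/2}\|a\|^4,\qquad\Sigma=\sum_{|p_1+p_2+p_3+p_4|\le\lambda^\eta}|a_{p_1}a_{p_2}a_{p_3}a_{p_4}|. \tag{12}$$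
For fixed $\eta>0$ the last term is at most $\|a\|^4$ for $\lambda$ large. In $\Sigma$ use $|a_{p_1}a_{p_2}a_{p_3}a_{p_4}|\le\frac12(|a_{p_1}a_{p_2}|^2+|a_{p_3}a_{p_4}|^2)$. It then suffices to bound, for a fixed pair $(p_1,p_2)$, the number of $(p_3,p_4)$, and the same with the roles exchanged.

The trivial bound for this number is $2N$: choose $p_3$ freely, then $p_4$ lies in a disc of radius $\lambda^\eta$ and Lemma 5 leaves at most two choices. This gives $\int F^4\le CN\|a\|^4$, and Hölder as in (11) returns $c_*=cN^{-1/2}$: nothing better than the sup-norm bound.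

**Crossing circles.** Write $S=p_1+p_2$, $z=-p_3$, $w=p_4$. We look for $z,w\in E$ with $z-w=S+\epsilon$, $|\epsilon|\le\lambda^\eta$. From $|z-S-\epsilon|=|z|$,
$$\mathrm{Re}(\bar zS)=\tfrac12|S|^2+O(\lambda^{1+\eta})\qquad(1\le|S|\le\lambda).$$
So $z$ lies on the circle $|z|=\lambda$ and in a strip of width $O(\lambda^{1+\eta}/|S|)$ perpendicular to $S$, at distance $|S|/2\le\lambda/2$ from the origin. When the width is small compared with $\lambda$, the strip crosses the circle at an angle bounded below, so $z$ lies on two arcs of length $O(\lambda^{1+\eta}/|S|)$. If $|S|\ge\lambda^{3/4+2\eta}$, these arcs are shorter than $\lambda^{1/4}$, and Lemma 5 bounds the count. For smaller $|S|$ the arcs are too long for Lemma 5, and this argument stops.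

Lemma 1 gives one more piece of information: in a suitable labeling $|z-p_1|=|p_1+p_3|$ is at most both $|S|$ and $2\lambda^{1+\eta}/|S|$. Even so, the remaining arc around $p_1$ can have length about $\lambda^{1/2}$.

**The way past.** So far $w$ was used only to confine $z$. Now treat $(z,w)$ as a single point of the rank-four lattice $\mathbb Z[i]^2$. The displacements from one base solution lie in a convex body with almost no room: shrunk by a factor $\lambda^{O(\eta)}$, it contains no non-zero lattice point. So if there are many solutions, they are affine images of integer points of *small* size $H=\lambda^{O(\eta)}$. Many integer points of small size, mapped affinely to two circles of radius $\lambda$, form a rigid configuration, and we show that it forces $\lambda\le A_0H^{A_0}$. With $\eta$ small enough this is absurd. The rigidity lemma comes first, since it fixes $\eta$.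

## 8. Integer points of small height mapped to two circles

Put $r=2^{15}$. For $\beta\in\mathbb C^d$ write $\beta\cdot x=\sum\beta_ix_i$ (complex bilinear, no conjugation).

**Lemma 8.** There is an absolute $A_0\ge1$ with the following property. Let $1\le d\le4$, let $x_1=0,x_2,\dots,x_r\in\mathbb Z^d$ be distinct with $|x_k|_\infty\le H$ $(H\ge1)$, let $\lambda\ge1$ be real, $z,w\in\mathbb C$, $\beta,\beta'\in\mathbb C^d$, and assume

1. $|z+\beta\cdot x_k|=|w+\beta'\cdot x_k|=\lambda$ for all $k$;
2. $|\beta_i|,|\beta'_i|\le\lambda^{3/5}$ for all $i$;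
3. the real-linear map $\mathbb R^d\to\mathbb C^2$, $x\mapsto(\beta\cdot x,\beta'\cdot x)$, is injective.

Then $\lambda\le A_0H^{A_0}$.

**What the hypotheses do.** For $d=1$ the conclusion is trivial: $|z+\beta x|^2=|z|^2+2x\,\mathrm{Re}(\bar z\beta)+x^2|\beta|^2$ takes the same value at three distinct real $x$ only if $\beta=0$; likewise $\beta'=0$, contradicting (3). Without (3) one could take $\beta=\beta'=0$ and any $\lambda$. Without (2) the lemma is false for $d=2$: take $R=5^m$, $z=w=\lambda$, $\beta=\beta'=(\lambda/R,\,i\lambda/R)$. Then $|z+\beta\cdot x|=\frac\lambda R|R+x_1+ix_2|=\lambda$ at all integer points of the circle $(x_1+R)^2+x_2^2=R^2$. There are $4(2m+1)\ge r$ of them for $m$ large, including $0$, and with $H=2R$ fixed $\lambda$ is arbitrary.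

**Facts used.** (i) The Bézout inequality (Heintz 1983): the number of irreducible components of an intersection of affine hypersurfaces is at most the product of their degrees. (ii) For an irreducible affine curve $X$, the smooth projective model has finitely many *places at infinity*, lying over no point of $X$. A unit of $\mathbb C[X]$ has its zeros and poles only there, its divisor has degree $0$, and two functions with the same divisor are proportional. Example: on $X=\{xy=1\}$ with $x=t$ the places at infinity are $t=0$ and $t=\infty$, and the units are $ct^n$. The units that come from polynomials of degree at most $1$ are $c$, $ct$, $ct^{-1}$: three classes modulo $\mathbb C^*$. (iii) Tarski–Seidenberg: the projection of a set described by polynomial equalities and inequalities with integer coefficients is again described by a Boolean combination of such conditions.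

*Proof of Lemma 8.* For fixed $(x_k)$ let $\Omega_x$ be the set of admissible $\lambda$, i.e. those for which suitable $z,w,\beta,\beta'$ exist.

**Step 1: $\Omega_x$ is bounded.** This is the qualitative rigidity. Suppose there are admissible $\lambda_j\to\infty$ with data $z_j,w_j,\beta_j,\beta'_j$.

*A curve independent of $j$.* Let $\mathcal I$ be the space of complex polynomials of degree at most $2$ in $d$ variables that vanish at all $x_k$, and $Y\subset\mathbb C^d$ its zero set. All polynomials of degree at most $2$ in at most $4$ variables form a space of dimension at most $\binom62=15$, and vanishing at $x_1=0$ is a non-trivial condition, so $\dim\mathcal I\le14$. Hence $Y$ is an intersection of at most $14$ hypersurfaces of degree at most $2$, or $Y=\mathbb C^d$. If $Y$ were finite, the Bézout inequality would give $\#Y\le2^{14}<r$, but $Y$ contains the $r$ points $x_k$. So $Y$ has a component of positive dimension and contains an irreducible closed affine curve $X$. The objects $\mathcal I,Y,X$ depend only on $(x_k)$.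

*Linear forms that are units on $X$.* Put $\ell_j=z_j+\beta_j\cdot x$ and $\ell_j^*=\bar z_j+\bar\beta_j\cdot x$. The $x_k$ are real, so $\ell_j^*(x_k)=\overline{\ell_j(x_k)}$. By (1) the quadratic polynomial $\ell_j\ell_j^*-\lambda_j^2$ vanishes at all $x_k$. Therefore it lies in $\mathcal I$ and vanishes on $X$:
$$\ell_j\ell_j^*=\lambda_j^2\quad\text{on }X. \tag{13}$$
In particular $\ell_j$ is a unit of $\mathbb C[X]$.

*Finitely many classes.* The divisor of a unit that is the restriction of a polynomial of degree at most $1$ is supported on the places at infinity. Its pole order at each is at most the maximal pole order of the coordinate functions there. As the degree is $0$, the zero orders are bounded too. So there are finitely many possible divisors, hence finitely many classes modulo $\mathbb C^*$.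

*The class is constant.* Pass to a subsequence with $\ell_j|_X=\rho_j\omega$, $\rho_j\in\mathbb C^*$, for one fixed unit $\omega$. Since $x_1=0$, $|z_j|=\lambda_j$. For $a,b\in X$ fixed, (2) gives $\beta_j\cdot a,\ \beta_j\cdot b=O_{a,b}(\lambda_j^{3/5})$, so
$$\frac{\omega(a)}{\omega(b)}=\frac{\ell_j(a)}{\ell_j(b)}=\frac{z_j+\beta_j\cdot a}{z_j+\beta_j\cdot b}\longrightarrow1 .$$
The left side does not depend on $j$, so $\omega(a)=\omega(b)$. Thus $\omega$ is constant, so $\ell_j$ is constant on $X$, and by (13) so is $\ell_j^*=\lambda_j^2/\ell_j$. The same argument, along a further subsequence, applies to $w_j+\beta'_j\cdot x$ and $\bar w_j+\bar\beta'_j\cdot x$.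

*Contradiction.* Fix one such $j$ and distinct $a,b\in X$. Write $a-b=c'+ic''$ with $c',c''\in\mathbb R^d$. Then $\beta_j\cdot(c'+ic'')=0$ and $\bar\beta_j\cdot(c'+ic'')=0$. Conjugating the second, $\beta_j\cdot(c'-ic'')=0$. So $\beta_j\cdot c'=\beta_j\cdot c''=0$, and likewise $\beta'_j\cdot c'=\beta'_j\cdot c''=0$. By (3), $c'=c''=0$ and $a=b$, a contradiction.

**Step 2: the bound is polynomial in $H$.** This makes Step 1 effective. Conditions (1)–(3) and $\lambda\ge1$ are polynomial conditions with integer coefficients in $x$, $\lambda$ and the real and imaginary parts of $z,w,\beta,\beta'$. For (2) write $(|\beta_i|^2)^5\le\lambda^6$, and similarly for $\beta'$. For (3) write that the sum of squares of the $d\times d$ minors of the real $4\times d$ matrix of the map is positive. By Tarski–Seidenberg, "$\lambda\in\Omega_x$" is equivalent to a Boolean combination, depending only on $d$, of sign conditions on finitely many $P_i\in\mathbb Z[x,\lambda]$.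

Fix an integral $x=(x_k)$ as in the lemma, with $|x_k|_\infty\le H$. Those $P_i(x,\cdot)$ that vanish identically always have sign $0$. Beyond the largest real root of the others all signs are constant, hence so is the truth value of "$\lambda\in\Omega_x$". By Step 1 it is "false" there. The polynomials $P_i(x,\cdot)$ in $\lambda$ have integer coefficients of size at most $AH^A$, with $A$ absolute since only $d\le4$ occur, and those not identically zero have a non-zero integer leading coefficient. By Cauchy's bound their roots are at most $1+AH^A$. So every $\lambda\in\Omega_x$ is at most $1+AH^A\le A_0H^{A_0}$ for a suitable absolute $A_0$. $\square$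

From now on fix
$$\eta=\frac1{100A_0}\le\frac1{100}.$$

## 9. Pairs with nearly equal difference: a convex body without short lattice vectors

**Proposition 9.** For $\lambda\ge\lambda_1$ (absolute) the following holds. Let $z_0,w_0\in E$, $S=z_0-w_0$, $1\le|S|\le\lambda$, and $T=\min(2|S|,\,4\lambda^{1+\eta}/|S|)$. Then the set $\mathcal P$ of $(z,w)\in E^2$ with
$$|z-w-S|\le\lambda^\eta,\qquad|z-z_0|\le T$$
has fewer than $r=2^{15}$ elements.

*Proof.* Note $T\ge2$, $T\le2|S|$ and $T^2\le8\lambda^{1+\eta}$. Put $Q=\lambda^{2\eta}$.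

**Step 1: find the linear constraints on displacements.** The circle equations are quadratic; we want their linear consequences, to build a convex set. For $(z,w)\in\mathcal P$ let $u=z-z_0$, $v=w-w_0$, $\epsilon=u-v=z-w-S$. Then
$$|\epsilon|\le\lambda^\eta,\qquad|u|\le T,\qquad|v|\le T+\lambda^\eta. \tag{14}$$
From $|z_0+u|^2=\lambda^2$ we get $2\,\mathrm{Re}(\bar z_0u)=-|u|^2$, and similarly $2\,\mathrm{Re}(\bar w_0v)=-|v|^2$. Since $u=v+\epsilon$, we have $\bar z_0u-\bar w_0v=\bar z_0\epsilon+\bar Sv$. Subtracting,
$$2\,\mathrm{Re}(\bar z_0\epsilon+\bar Sv)=|v|^2-|u|^2=|\epsilon|^2-2\,\mathrm{Re}(\bar u\epsilon).$$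
Each of the circle equations alone has an error $|u|^2$ or $|v|^2$, of size up to about $T^2$. In the difference these cancel up to
$$|\mathrm{Re}(\bar z_0\epsilon+\bar Sv)|\le\tfrac12Q+T\lambda^\eta\le2TQ .$$
So $(u,v)$ lies in the compact, symmetric, convex set
$$\mathcal K=\{(u,v)\in\mathbb C^2:\ |\epsilon|\le Q,\ |u|\le T,\ |\mathrm{Re}\,\bar z_0u|\le T^2,\ |\mathrm{Re}(\bar z_0\epsilon+\bar Sv)|\le2TQ\},\qquad\epsilon=u-v .$$

**Step 2: a slightly shrunk $\mathcal K$ contains no non-zero lattice point.** This says that $\mathcal K$ has almost no room. Claim: if $0<t<1/(24Q)$, then $t\mathcal K\cap\mathbb Z[i]^2=\{0\}$. Let $(u,v)$ be in the intersection. Then $|\epsilon|\le tQ<1$ with $\epsilon\in\mathbb Z[i]$, so $\epsilon=0$ and $v=u$. Use the normal and tangential frame at $z_0$: let $e=z_0/\lambda$ and write $u=(u_n+iu_t)e$, $S=(S_n+iS_t)e$ with real $u_n,u_t,S_n,S_t$. From $|z_0-S|=|w_0|=|z_0|$ we get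
$$S_n=\frac{|S|^2}{2\lambda}\le\frac{|S|}2,\qquad\text{so }|S_t|\ge\frac{|S|}2 .$$
The normal component of $u$: $\lambda|u_n|=|\mathrm{Re}\,\bar z_0u|\le tT^2\le8t\lambda^{1+\eta}$, so $|u_n|\le8t\lambda^\eta\le8tQ$. The tangential component: since $\epsilon=0$, $|S_nu_n+S_tu_t|=|\mathrm{Re}\,\bar Su|\le2tTQ\le4t|S|Q$. Hence
$$|S_tu_t|\le4t|S|Q+\tfrac{|S|}2\cdot8tQ=8t|S|Q,\qquad|u_t|\le16tQ .$$
Altogether $|u|\le24tQ<1$, so $u=0$. The claim is proved.

**Step 3: turn many solutions into integer points of small height.** Suppose $\#\mathcal P\ge r$. Since $(z_0,w_0)\in\mathcal P$, we may choose $r$ distinct elements of $\mathcal P$ including it, with displacement vectors $V_1=0,V_2,\dots,V_r\in\mathcal K\cap\mathbb Z[i]^2$. Let $W$ be their real span, $d=\dim W\in\{1,\dots,4\}$, and $\Lambda=W\cap\mathbb Z[i]^2$, a lattice of rank $d$ in $W$. Normalize volume on $W$ so that $\Lambda$ has covolume $1$, and take determinants with respect to a basis of $\Lambda$.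

Minkowski's theorem says that a symmetric convex set in $W$ of volume greater than $2^d$ contains a non-zero point of $\Lambda$. By Step 2, $t^d\,\mathrm{vol}(\mathcal K\cap W)\le2^d$ for all $t<1/(24Q)$. So
$$\mathrm{vol}(\mathcal K\cap W)\le2^d(24Q)^d .$$
For $Y_1,\dots,Y_d\in\mathcal K\cap W$, the cross-polytope $\mathrm{conv}(\pm Y_1,\dots,\pm Y_d)$ lies in $\mathcal K\cap W$ and has volume $2^d|\det(Y_1,\dots,Y_d)|/d!$. Hence
$$|\det(Y_1,\dots,Y_d)|\le d!\,(24Q)^d\le24^5Q^4=:H. \tag{15}$$

Let $B_1,\dots,B_d$ be linearly independent vectors among the $V_k$, and $D=\det(B_1,\dots,B_d)\ne0$. Let $\Delta_i(V_k)$ be the determinant of $(B_1,\dots,B_d)$ with $B_i$ replaced by $V_k$. All these are integers, because the vectors lie in $\Lambda$. By Cramer's rule,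
$$V_k=\sum_{i=1}^d\Delta_i(V_k)\,\frac{B_i}D .$$
Put $x_k=(\Delta_1(V_k),\dots,\Delta_d(V_k))\in\mathbb Z^d$. These are distinct, as $V_k$ is recovered from $x_k$; also $x_1=0$, and $|x_k|_\infty\le H$ by (15).

**Step 4: apply the rigidity lemma.** Let $\beta_i,\beta_i'$ be the two complex components of $B_i/D$, and $z=z_0$, $w=w_0$. We check the hypotheses of Lemma 8.

* (1) holds, since $(z_0+\beta\cdot x_k,\ w_0+\beta'\cdot x_k)=(z_0,w_0)+V_k\in\mathcal P\subset E^2$.
* (2) holds: each $B_i$ is one of the $V_k$, which come from elements of $\mathcal P$, and $|D|\ge1$, so (14) gives $|\beta_i|,|\beta_i'|\le T+\lambda^\eta\le3\lambda^{(1+\eta)/2}+\lambda^\eta\le\lambda^{3/5}$ for $\lambda$ large.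
* (3) holds, since $B_1,\dots,B_d$ are linearly independent over $\mathbb R$.

Lemma 8 gives, with $Q=\lambda^{2\eta}$ and $\eta A_0=1/100$,
$$\lambda\le A_0\bigl(24^5\lambda^{8\eta}\bigr)^{A_0}=A_0\,24^{5A_0}\lambda^{8/100},$$
which is false for $\lambda$ larger than an absolute constant. So $\#\mathcal P<r$. $\square$

## 10. Summing over quadruples: proof of Theorem 3

**Step 1: reductions.** We reduce to $F$ real, $\lambda$ large, and one short arc. Real and imaginary parts of an eigenfunction are eigenfunctions or zero, their $L^2$ norms are at most $\|F\|_2$, and $|F|^4\le2((\mathrm{Re}\,F)^4+(\mathrm{Im}\,F)^4)$. So let $F$ be real. For the finitely many eigenvalues that are not large, $|F|\le N^{1/2}\|a\|$ suffices. As $\mathcal C$ is covered by finitely many arcs $\Gamma$, it remains to prove (10) for $\lambda$ large. By (12) with our fixed $\eta$, it suffices to show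
$$\Sigma\le(12+6r)\|a\|^4 .$$
For each quadruple in $\Sigma$ take $s_a,s_b,s_c$ as in Lemma 1 (ties broken arbitrarily).

**Step 2: quadruples with $|s_a|\le\lambda^{1/4}$.** These consist of two almost antipodal pairs and are handled as in the exact case of Section 1. There are 3 choices for the pair defining $s_a$; say $s_a=p_1+p_2$. Then $|p_3+p_4|\le\lambda^{1/4}+\lambda^\eta\le2\lambda^{1/4}$. By Lemma 5, for each $p\in E$ at most two $q\in E$ satisfy $|p+q|\le2\lambda^{1/4}$. The relation is symmetric in $p,q$, so
$$\sum_{|p+q|\le2\lambda^{1/4}}|a_pa_q|\le\tfrac12\sum_{|p+q|\le2\lambda^{1/4}}(|a_p|^2+|a_q|^2)\le2\|a\|^2 .$$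
These quadruples contribute at most $3(2\|a\|^2)^2=12\|a\|^4$.

**Step 3: quadruples with $|s_a|>\lambda^{1/4}$.** Here we need Proposition 9. There are 6 labelings; after permuting $p_2,p_3,p_4$, say $s_a=p_1+p_3$ and $s_b=p_1+p_2=:S$. By Lemma 1,
$$\lambda^{1/4}<|S|\le2\lambda^{3/4+\eta}\le\lambda,\qquad|p_1+p_3|\le|S|,\qquad|p_1+p_3||S|\le2\lambda^{1+\eta}. \tag{16}$$
As in Section 7 we split $|a_{p_1}a_{p_2}a_{p_3}a_{p_4}|\le\frac12(|a_{p_1}a_{p_2}|^2+|a_{p_3}a_{p_4}|^2)$ and bound two counts.

*Given $(p_1,p_2)$, the number of $(p_3,p_4)$.* Apply Proposition 9 with $z_0=p_1$, $w_0=-p_2$, $z=-p_3$, $w=p_4$. Then $z_0-w_0=S$ with $1\le|S|\le\lambda$, and $z-w-S=-(p_1+p_2+p_3+p_4)$ has modulus at most $\lambda^\eta$. By (16), $|z-z_0|=|p_1+p_3|\le T$. So the count is less than $r$.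

*Given $(p_3,p_4)$, the number of $(p_1,p_2)$.* Put $S'=p_3+p_4$. Then $|S+S'|\le\lambda^\eta$, and $|S|>\lambda^{1/4}\ge2\lambda^\eta$ for $\lambda$ large. So $|S|/2\le|S'|\le2|S|$, and $1\le|S'|\le4\lambda^{3/4+\eta}\le\lambda$. Apply Proposition 9 with $z_0=p_3$, $w_0=-p_4$, so that $z_0-w_0=S'$, and $z=-p_1$, $w=p_2$. Then $z-w-S'=-(p_1+p_2+p_3+p_4)$. By (16), $|z-z_0|=|p_1+p_3|\le|S|\le2|S'|$ and $|p_1+p_3||S'|\le2|p_1+p_3||S|\le4\lambda^{1+\eta}$. Thus $|z-z_0|\le\min(2|S'|,4\lambda^{1+\eta}/|S'|)$; here the constants $2$ and $4$ in the definition of $T$ are used. The count is less than $r$.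

So each labeling contributes at most $\frac12(r+r)\|a\|^4=r\|a\|^4$, and all six at most $6r\|a\|^4$. With Step 2 this bounds $\Sigma$, and (12) gives (10) with $C_1=(12+6r)L+1$. Theorem 3 is proved. $\blacksquare$

## 11. At least $c\lambda$ sign changes, and sharpness of the order $\lambda$

**Proof of Theorem 2.** Fix one arc $\Gamma\subset\mathcal C$ as in Section 3. By (10), now proved for $\lambda$ large, (11) gives
$$\int_0^L|F(\gamma)|\,dt\ge c_*\|a\|,\qquad c_*=\min\Bigl(1,\frac{(\delta L/2)^{3/2}}{C_1^{1/2}}\Bigr),$$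
with $c_*$ depending only on $\Gamma$. Choose $K=\max(16,(4C_4/c_*)^4)$, also depending only on $\Gamma$. The first condition in (6) holds by the choice of $K$. The second holds for $\lambda$ large, since $N\ll\lambda^{1/16}$. Lemma 7 yields at least
$$\frac{c_*^2}{12LK}\,\lambda$$
non-overlapping intervals on each of which $F\circ\gamma$ takes both strict signs. Their images are the required subarcs. By the intermediate value theorem each of these intervals contains in its interior a zero of $F\circ\gamma$. The interiors are disjoint and $\gamma$ is injective modulo $2\pi\mathbb Z^2$, so the zeros are distinct points of $\mathcal C$. All constants depend only on $\Gamma$, hence only on $\mathcal C$. $\blacksquare$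

**The order $\lambda$ is optimal for every $\mathcal C$ and every eigenvalue $\lambda^2\ge1$.** Take $\xi\in E$ and $F=\cos(\xi\cdot x)$. Cut $\mathcal C$ into $M=M(\mathcal C)$ arcs of turning at most $\pi/4$. On each, $(\xi\cdot\gamma)'=\lambda\cos(\theta-\theta_\xi)$ has at most one zero, so $\xi\cdot\gamma$ has at most two strictly monotone pieces. A piece of variation $V$ carries at most $V/\pi+1$ zeros of the cosine. The total variation of $\xi\cdot\gamma$ over $\mathcal C$ is at most $\lambda|\mathcal C|$, where $|\mathcal C|$ is the length. So $F$ has at most $\lambda|\mathcal C|/\pi+2M\le C\lambda$ zeros on $\mathcal C$.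

**Real-analytic curves.** For real-analytic $\mathcal C$, combining Theorem 2 with the upper bound $N_{F,\mathcal C}\ll\lambda$ quoted in Section 2 gives $N_{F,\mathcal C}\asymp\lambda$, uniformly in $F$, for $\lambda$ large.
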